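# Constant Tuples in Reversible Relations over Finite Idempotent Algebras

## 1. Idempotent algebras, subquotients, and condition (H)

All algebras in these notes are nonempty, and so are subalgebras, subquotients and relations. The algebra $\mathbb A$ has underlying set $A$. A term operation is an operation built from the basic operations and variables. $\mathrm{Con}\,\mathbb A$ is the set of congruences, with least element $0$ (equality) and greatest element $1$ (one block); when an algebra has elements named $0,1$, the context tells which is meant. Maps compose as usual, so $\varphi\psi$ means "first $\psi$".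

**Definition 1 (idempotent algebra).** $\mathbb A$ is *idempotent* if every basic operation satisfies $f(x,\dots,x)=x$.

Two consequences are used all the time. Every term operation is idempotent too. Every one-element subset is a subalgebra, and hence so is every block of a congruence, and every set of the form $\{c\in C: c_i=a\}$ with $C\le\mathbb A^n$, if it is nonempty. *Example:* a meet-semilattice, that is, an algebra with one binary operation that is associative, commutative and satisfies $xx=x$.

**Definition 2 (subquotients).** $HS(\mathbb A)$ is the class of homomorphic images of subalgebras of $\mathbb A$. We read "member of $HS(\mathbb A)$" up to isomorphism. If $\mathbb A'\in HS(\mathbb A)$ then $HS(\mathbb A')\subseteq HS(\mathbb A)$.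

*Example:* let $\mathbb V=\{0,a,b\}$ be the semilattice with $ab=0$ and $0x=0$. Its subalgebras are the three singletons, $\{0,a\}$, $\{0,b\}$ and $V$. The partition $0a\,|\,b$ is a congruence (multiply $0$ and $a$ by $b$: both give $0$), and the quotient is a two-element semilattice.

**Definition 3 (condition (H)).** $\mathbb A$ satisfies (H) if every $\mathbb B\in HS(\mathbb A)$ has an element fixed by every automorphism of $\mathbb B$.

By Definition 2, condition (H) passes to all members of $HS(\mathbb A)$. We check four examples.

* Every finite semilattice satisfies (H): each subquotient is a finite semilattice, and the product of all its elements is fixed by all automorphisms. In particular $\mathbb V$ satisfies (H), although the swap $\sigma$ of $a$ and $b$ is a nontrivial automorphism.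
* The set $\{0,1\}$ with the majority operation fails (H): the swap of $0$ and $1$ is an automorphism without fixed points.
* Let $\mathbb T=\{0,1,2\}$ with the commutative idempotent operation $i\cdot(i+1)=i+1$ (indices modulo 3), so $0\cdot1=1$, $1\cdot 2=2$, $2\cdot0=0$. The rotation $\sigma(i)=i+1$ is an automorphism without fixed points, so $\mathbb T$ fails (H).
* The set $\mathbb Z_3$ with $x-y+z$ fails (H) because of the translation $x\mapsto x+1$.

The algebras $\mathbb V$ and $\mathbb T$, each with its automorphism $\sigma$, will be our two test cases.

## 2. Relations, images of sets, and reversibility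

**Definition 4 (relations).** A relation $\mathbb R\le\mathbb A^m$ is a nonempty subuniverse of $\mathbb A^m$. Put $\pi_i(\mathbb R)=\{r_i:r\in\mathbb R\}$ and $\pi_{i,j}(\mathbb R)=\{(r_i,r_j):r\in\mathbb R\}\le\mathbb A^2$. Binary relations compose left to right:
$$\mathbb P\circ\mathbb Q=\{(x,z):\exists y\ (x,y)\in\mathbb P,\ (y,z)\in\mathbb Q\}.$$
For a set $B$ put
$$B+\mathbb P=\{y:\exists x\in B\ (x,y)\in\mathbb P\},\qquad B-\mathbb P=\{x:\exists y\in B\ (x,y)\in\mathbb P\}.$$
A relation $P\le\mathbb A_1\times\mathbb A_2$ is *subdirect* if its projections are $A_1$ and $A_2$; likewise for more factors.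

*Example:* on the semilattice $(\{0,1\},\wedge)$ let $N=\{(0,0),(0,1),(1,0)\}$. It is a subuniverse, and $\{1\}+N=\{0\}$, $\{0\}+N=\{0,1\}$, and $N\circ N=\{0,1\}^2$.

**Definition 5 (reversible relation).** $\mathbb R\le\mathbb A^m$ is *reversible* if

* $\pi_i(\mathbb R)=\pi_j(\mathbb R)$ for all $i,j$, and
* for every sequence $p=((i_1,j_1),\dots,(i_k,j_k))$ of pairs of coordinates, the relation $\mathbb P_p:=\pi_{i_1,j_1}(\mathbb R)\circ\cdots\circ\pi_{i_k,j_k}(\mathbb R)$ satisfies, for every $B\subseteq A$,
$$B+\mathbb P_p=B\ \Longrightarrow\ B-\mathbb P_p=B.$$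

*Examples.* (a) The relation $N$ is reversible. Each $\mathbb P_p$ is equality, $N$ or $\{0,1\}^2$, because $N=N^{-1}$ and $N\circ N$ is full. For $N$ and for the full relation the only sets with $B+\mathbb P_p=B$ are $\emptyset$ and $\{0,1\}$.
(b) The order $\{(0,0),(0,1),(1,1)\}$ is not reversible: with $B=\{1\}$ we have $B+P=B$ but $B-P=\{0,1\}$.
(c) If $\sigma$ is an automorphism of a finite $\mathbb A$, its graph $\{(x,\sigma(x)):x\in A\}$ is reversible: each $\mathbb P_p$ is the graph of some $\sigma^m$, $m\in\mathbb Z$, and $\sigma^m(B)=B$ implies $\sigma^{-m}(B)=B$.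

## 3. Does reversibility force a constant tuple?

In their paper "Symmetric Operations on Domains of Size at Most 4", arXiv:2102.07329 (2021), Zarathustra Brady and Holden Mui pose this conjecture: if $\mathbb A$ is finite, idempotent and satisfies (H), must every reversible relation $\mathbb R\le\mathbb A^n$, $n\ge1$, contain a constant tuple $(a,a,\dots,a)$? In words: every subquotient has a point that its symmetries cannot move; a relation is so balanced that its coordinates cannot be told apart by following sets around; must it contain a tuple with all coordinates equal? The answer is yes.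

**Main Theorem.** If $\mathbb A$ is a finite idempotent algebra satisfying (H), then every reversible $\mathbb R\le\mathbb A^n$, $n\ge1$, contains a constant tuple.

Condition (H) is also necessary for the conclusion; that is part of Theorem C in Section 12, which lists six equivalent conditions. Here are the cases that can be done by hand.

*Trivial cases.* For $n=1$ or $|A|=1$ every tuple of $\mathbb R$ is constant.

*Semilattices.* Multiply all tuples of $\mathbb R$ together. The $i$-th coordinate of the result is the product of all elements of $\pi_i(\mathbb R)$ (repetitions do not matter), and this set does not depend on $i$. So the result is a constant tuple. For $N$ this gives $(0,0)$.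

*Graphs of automorphisms.* If $\mathbb R=\{(x,\sigma(x))\}$ with $\sigma\in\mathrm{Aut}(\mathbb A)$, a constant tuple is a fixed point of $\sigma$, and (H) provides one. For $\mathbb T$ and its rotation there is none. So the conjecture contains a fixed-point problem.

The last two cases are extremes: in one, operations merge tuples; in the other, $\mathbb R$ only transports symmetries. A proof must handle both at once.

## 4. Published facts about cyclic terms, abelian congruences, and weak Prague instances

$HSP(\mathbb A)$ is the variety generated by $\mathbb A$, and $\mathbb F(2)\le\mathbb A^{A^2}$ denotes its free algebra on two generators, whose elements are the binary term operations of $\mathbb A$. Every 2-generated algebra in $HSP(\mathbb A)$ is a quotient of $\mathbb F(2)$.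

**Definition 6 (Taylor and cyclic terms).** A *Taylor term* is an idempotent term $t$ such that, for each position $i$, an identity $t(z_1,\dots,z_m)\approx t(z_1',\dots,z_m')$ holds with all $z_j,z'_j\in\{x,y\}$, $z_i=x$, $z'_i=y$. A $p$-ary *cyclic term* is a term $w$ with $w(x_1,\dots,x_p)\approx w(x_2,\dots,x_p,x_1)$.

*Example:* in a semilattice, $xy\approx yx$ shows that $xy$ is a Taylor term, and $x_1x_2\cdots x_p$ is cyclic. An algebra with at least two elements whose operations are all projections has no Taylor term: if $t$ is the $i$-th projection, the $i$-th identity reads $x\approx y$.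

**Definition 7 (abelian; SD($\wedge$)).** A congruence $\beta$ of $\mathbb E$ is *abelian* if the term condition holds: for every term $t$ and all tuples with $a_i\,\beta\,b_i$ and $c_j\,\beta\,d_j$,
$$t(\bar a,\bar c)=t(\bar a,\bar d)\ \Longrightarrow\ t(\bar b,\bar c)=t(\bar b,\bar d).$$
The algebra is abelian if its congruence $1$ is. A variety is SD($\wedge$), *congruence meet-semidistributive*, if in the congruence lattices of its members $\alpha\wedge\beta=\alpha\wedge\gamma$ implies $\alpha\wedge\beta=\alpha\wedge(\beta\vee\gamma)$.

*Example:* $\mathbb Z_3$ with $x-y+z$ is abelian, because each term operation has the form $L(\bar x)+M(\bar y)$ with $L,M$ linear, and both equalities above say $M(\bar c)=M(\bar d)$.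

We use five published results.

* **(T)** (W. Taylor, *Varieties obeying homotopy laws*, 1977.) An idempotent variety without a Taylor term contains a two-element algebra all of whose basic operations are projections.
* **(CT)** (Barto–Kozik, *Absorbing subalgebras, cyclic terms, and the CSP*, LMCS 2012.) A finite idempotent algebra $\mathbb A$ with a Taylor term has a $p$-ary cyclic term for every prime $p>|A|$.
* **(N)** (Kearnes–Szendrei 1998, Lipparini 1998; see Kearnes–Kiss, *The shape of congruence lattices*, Ch. 8.) A variety is SD($\wedge$) if and only if no algebra in it has a nonzero abelian congruence.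
* **(A)** (Herrmann, Gumm; see Freese–McKenzie, *Commutator theory*.) In an abelian algebra with a Maltsev term $m$ (that is, $m(x,y,y)\approx x$ and $m(y,y,z)\approx z$) there is an abelian group structure with $m(x,y,z)=x-y+z$, and $m$ commutes with all term operations.
* **(BK)** (Barto–Kozik, *CSPs solvable by local consistency methods*, J. ACM 61 (2014); in this form in *Robustly solvable CSPs*, SIAM J. Comput. 45 (2016).) Let $\mathbb A$ be finite idempotent with $HSP(\mathbb A)$ SD($\wedge$). Let $V$ be a finite set of variables with nonempty subuniverses $P_v\le\mathbb A$, and for some pairs $v\ne w$ let there be one binary constraint $P_{vw}\le P_v\times P_w$ (with $P_{wv}=P_{vw}^{-1}$). A *pattern* is a walk along constrained pairs; $B+p$ is the image of $B$ under the composed relation of the walk, and $B-p$ the image under its inverse. Suppose that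

  (P1) each $P_{vw}$ is subdirect in $P_v\times P_w$;

  (P2) for every closed pattern $p$ at $v$ and every $B\subseteq P_v$: $B+p=B\Rightarrow B-p=B$;

  (P3) for all closed patterns $p,q$ at $v$ and every $B\subseteq P_v$: $B+p+q=B\Rightarrow B+p=B$.

  Then there is a solution: elements $s_v\in P_v$ with $(s_v,s_w)\in P_{vw}$ for all constraints.

An instance with (P1)–(P3) is called a *weak Prague instance*. *Example:* two variables with domain $(\{0,1\},\wedge)$ and the constraint $N$ between them. Closed nonempty patterns have the full relation as composed relation, and the set $B$ in (P2), (P3) must be $\emptyset$ or $\{0,1\}$ unless the patterns involved are empty; all three conditions hold. A solution is $(0,1)$.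

It does not matter whether every pair of variables is required to carry a constraint, because adding full constraints $P_v\times P_w$ on unconstrained pairs preserves (P1)–(P3). Indeed, let $B\ne\emptyset$ and suppose $p$ (in (P3): the walk $p+q$) contains a full step. After this step the image is a whole domain, and by (P1) it stays a whole domain. So the premise forces $B=P_v$, and then the conclusion holds by (P1).

## 5. The one-variable instance, and how (P3) fails on it

A constant tuple of $\mathbb R$ is a solution of the constraint $\mathbb R(x,\dots,x)$ in one variable $x$. Reversibility looks like (P1) and (P2) for this constraint. So the first thing to try is: show that (H) makes $HSP(\mathbb A)$ SD($\wedge$), and apply (BK). The first half is correct (Section 6). To write the constraint with binary relations, add a variable $c$ with domain $\mathbb R$ and, for each $i$, the constraint that the $i$-th entry of $c$ is $x$; let us ignore that this puts several constraints on one pair. The closed patterns at $x$ are then exactly the $\mathbb P_p$.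

The attempt stops at (P3). Take $\mathbb V$ with the graph $\mathbb R$ of the swap $\sigma$ and let both $p,q$ be $\pi_{1,2}(\mathbb R)$. Then $\{a\}+p+q=\{a\}$ but $\{a\}+p=\{b\}$. So (P3) fails, although $\mathbb V$ satisfies (H) and $(0,0)\in\mathbb R$.

This is not a defect of formulation. Consider $\mathbb T$ and the graph of its rotation, a reversible relation without a constant tuple. The variety $HSP(\mathbb T)$ is SD($\wedge$): in $\mathbb T$ we have $xy\approx yx$, $xx\approx x$ and $x(xy)\approx xy$ (the product $xy$ is $x$ or $y$, and both cases are immediate). Let $\beta$ be an abelian congruence of some algebra in $HSP(\mathbb T)$ and $a\,\beta\,b$. Then $ab$ lies in the same block, and $a\cdot b=a\cdot(ab)$. The term condition, changing the first argument from $a$ to $b$, gives $b\cdot b=b\cdot(ab)=ab$, so $b=ab$. By symmetry $a=ab$, so $a=b$. Thus $\beta=0$, and (N) applies. So SD($\wedge$) plus reversibility is not enough: (H) has to be used a second time, to control symmetries.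

**The way past this point.** Replace the single variable $x$ by many copies $x_g$, indexed by a finite group $G$, and let the $i$-th entry of the constraint numbered $g$ be the variable $x_{gg_i}$, with fixed distinct $g_1,\dots,g_n\in G$. A walk is now closed only if the product of the group elements along it is $1$. In the $\mathbb V$ example take $G=\mathbb Z_2$, $g_1=0$, $g_2=1$: the pattern $p=\pi_{1,2}(\mathbb R)$ is no longer closed, only $p+p$ is, and the violation of (P3) is gone. The solutions are the maps $s$ with $s(g+1)=\sigma(s(g))$, namely
$$(0,0),\ (a,b),\ (b,a).$$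
These form a subalgebra of $\mathbb V^G$ on which $G$ acts by translation. A constant tuple is a $G$-fixed solution, here $(0,0)$. For $\mathbb T$ with $G=\mathbb Z_3$, $g_1=0$, $g_2=1$, the solutions are $(x,x+1,x+2)$, and $G$ permutes the three without fixed points; this is where the failure of (H) is felt.

So the plan has two halves. First, find $G$ so that all closed walks act trivially whenever they act bijectively on a quotient; this will give (P3) and hence a solution. Second, prove a fixed-point theorem: under (H), a nonempty $G$-invariant subalgebra of $\mathbb A^G$ has a $G$-fixed element.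

## 6. Condition (H) gives cyclic terms and SD($\wedge$)

The purpose of this section is to make (CT) and (BK) available. The obstructions named in (T) and (N) live somewhere in $HSP(\mathbb A)$, while (H) speaks about $HS(\mathbb A)$. The first lemma brings them down.

**Lemma 1.** Let $\mathbb A$ be finite idempotent, $\mathbb C\le\mathbb A^n$, $\theta\in\mathrm{Con}\,\mathbb C$, $|C/\theta|>1$. Then some member of $HS(\mathbb A)$ is isomorphic to a subalgebra of $\mathbb C/\theta$ with more than one element.

*Proof.* Induction on $n$. For $n=1$, $\mathbb C/\theta$ itself is in $HS(\mathbb A)$. Let $n\ge2$. For $a\in\pi_n(\mathbb C)$ the set $C_a=\{c\in C:c_n=a\}$ is a subalgebra by idempotence.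

Suppose some $C_a$ meets two $\theta$-classes. Forgetting the $n$-th coordinate, $C_a$ is isomorphic to a subalgebra of $\mathbb A^{n-1}$. Its quotient by the restriction of $\theta$ is isomorphic to a subalgebra of $\mathbb C/\theta$ with more than one element. By induction some member of $HS(\mathbb A)$ is isomorphic to a subalgebra of this quotient with more than one element, hence to such a subalgebra of $\mathbb C/\theta$.

Otherwise each $C_a$ lies in one $\theta$-class $h(a)$. The map $h:\pi_n(\mathbb C)\to\mathbb C/\theta$ is surjective. It is a homomorphism: if $c^1,\dots,c^k\in C$ have last coordinates $a_1,\dots,a_k$, then $f(c^1,\dots,c^k)$ has last coordinate $f(a_1,\dots,a_k)$ and lies in the class $f(h(a_1),\dots,h(a_k))$. As $\pi_n(\mathbb C)\le\mathbb A$, we get $\mathbb C/\theta\in HS(\mathbb A)$. $\square$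

**Proposition 1.** If $\mathbb A$ is finite idempotent with (H), then $\mathbb A$ has $p$-ary cyclic terms for all primes $p>|A|$, and $HSP(\mathbb A)$ is SD($\wedge$).

*Proof.* If $|A|=1$ the claim is trivial; let $|A|\ge2$.

**Step 1: cyclic terms.** This step excludes the two-element algebra of (T). If $\mathbb A$ had no Taylor term, a two-element algebra $\mathbb U$ with all operations projections would lie in $HSP(\mathbb A)$. It is generated by its two elements, so it is a quotient of $\mathbb F(2)\le\mathbb A^{A^2}$. By Lemma 1 some member of $HS(\mathbb A)$ is isomorphic to a subalgebra of $\mathbb U$ with more than one element, that is, to $\mathbb U$. The swap is an automorphism of $\mathbb U$ without fixed points, contradicting (H). So $\mathbb A$ has a Taylor term and (CT) applies.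

**Step 2: bringing an abelian algebra down to $HS(\mathbb A)$.** Suppose $HSP(\mathbb A)$ is not SD($\wedge$). By (N) some $\mathbb E\in HSP(\mathbb A)$ has an abelian congruence $\beta$ with $(a,b)\in\beta$, $a\ne b$. The subalgebra $\mathbb C$ generated by $a,b$ lies inside one $\beta$-block, because blocks are subalgebras. The term condition for $\beta$ restricts to $\mathbb C$ and says that $\mathbb C$ is abelian. Since $\mathbb C$ is 2-generated, it is a quotient of $\mathbb F(2)\le\mathbb A^{A^2}$. By Lemma 1, $HS(\mathbb A)$ contains an algebra $\mathbb C'$ with more than one element, isomorphic to a subalgebra of $\mathbb C$. It is finite and abelian.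

**Step 3: injectivity of a polynomial.** This prepares the construction of a Maltsev term. Let $w$ be a cyclic term of prime arity $k>|A|$. We claim that for $y\in C'$ the map $u_y:x\mapsto w(x,y,\dots,y)$ is injective on $C'$. Suppose $w(a,y,\dots,y)=w(b,y,\dots,y)$. By cyclicity the same equality holds with $a$ and $b$ placed at any position $i$ and $y$ elsewhere. By the term condition, replacing $a$ by $b$ at position $i$ never changes the value of $w$, whatever the other arguments are. So
$$a=w(a,\dots,a)=w(b,a,\dots,a)=w(b,b,a,\dots,a)=\dots=w(b,\dots,b)=b.$$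

**Step 4: a Maltsev term and a fixed-point-free automorphism.** Let $N=|C'|!$. Each $u_y$ is a permutation of $C'$, so $u_y^N=\mathrm{id}$. Put
$$m(x,y,z)=u_y^{N-1}\big(w(x,z,y,\dots,y)\big),$$
which is a term operation, since iterating $u_y$ means substituting into $w$. Then $m(x,y,y)=u_y^{N-1}(u_y(x))=x$. By cyclicity $w(y,z,y,\dots,y)=w(z,y,\dots,y)$, so $m(y,y,z)=u_y^{N-1}(u_y(z))=z$. So (A) applies to $\mathbb C'$. Choose $a\ne b$ in $C'$. The map $\tau(x)=m(x,a,b)=x-a+b$ is a bijection without fixed points. For every term $t$, since $m$ commutes with $t$ and $t$ is idempotent,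
$$t(\tau(x_1),\dots,\tau(x_k))=m\big(t(\bar x),t(a,\dots,a),t(b,\dots,b)\big)=m(t(\bar x),a,b)=\tau(t(\bar x)).$$
So $\tau$ is a fixed-point-free automorphism of $\mathbb C'\in HS(\mathbb A)$, contradicting (H). $\square$

## 7. Reversible digraphs, and bijections between quotients

The condition "$B+P=B\Rightarrow B-P=B$" is easier to use in two other forms.

**Lemma 2.** Let $X$ be finite and let $P\subseteq X^2$ have both projections equal to $X$. The following are equivalent:

(i) for all $B\subseteq X$, $B+P=B\Rightarrow B-P=B$;

(ii) every edge of the digraph $P$ lies on a closed directed walk;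

(iii) $P^k$ is an equivalence relation for some $k\ge1$.

In (iii), $k$ may be replaced by any positive multiple of $k$.

*Example:* for $N$ on $\{0,1\}$, $N^2$ is full. The order in Section 2(b) violates (ii): its edge $(0,1)$ lies on no closed walk.

*Proof.* (i)⇒(ii): Let $(x,y)\in P$ and let $B$ be the set of vertices reachable from $y$ in $\ge0$ steps. Then $B\supseteq B+P\supseteq B+P^2\supseteq\cdots$ stabilizes at some $B^*=B+P^k$. It is nonempty, as every vertex has a successor, and $B^*+P=B^*$. By (i), $B^*-P=B^*$. A walk of length $k$ from $y$ exists and ends in $B^*$; going back along it, $y\in B^*$, and then $x\in B^*-P=B^*\subseteq B$. So $x$ is reachable from $y$, and the edge $(x,y)$ lies on a closed walk.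

(ii)⇒(iii): In the finite semigroup of binary relations on $X$ some power $E=P^k$, $k\ge1$, satisfies $E\circ E=E$. So $E$ is transitive and $P^{kl}=E$ for all $l\ge1$. To see symmetry let $(x,y)\in E$. There is a walk of length $k$ from $x$ to $y$, and by (ii) each of its edges can be reversed by a walk; so there is a walk from $y$ to $x$ of some length $l\ge0$. If $l=0$ then $x=y$ and $(y,x)=(x,y)\in E$. If $l\ge1$, follow it and then go $k-1$ times around $x\to y\to x$, each time with length $k+l$. This gives a walk from $y$ to $x$ of length $l+(k-1)(k+l)=k(k+l-1)$, a positive multiple of $k$, so $(y,x)\in E$. Thus $E$ is symmetric and transitive, and since its projections are $X$, it is reflexive.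

(iii)⇒(i): Let $B+P=B$. Then $B+P^k=B$, so $B$ is a union of $P^k$-classes and $B-P^k=B$. Each $x\in B$ has a successor, which lies in $B+P=B$, so $B\subseteq B-P$. Iterating, $B\subseteq B-P\subseteq B-P^2\subseteq\dots\subseteq B-P^k=B$, so $B-P=B$.

The last statement holds because $E\circ E=E$ for an equivalence relation $E$. $\square$

The symmetries that obstruct (P3) are carried by relations that become bijections modulo congruences.

**Definition 8 (bijective modulo congruences).** Let $P\le\mathbb A_1\times\mathbb A_2$ be subdirect and $\theta_i\in\mathrm{Con}\,\mathbb A_i$. $P$ is *$(\theta_1,\theta_2)$-bijective via $\varphi$* if $\{(a/\theta_1,b/\theta_2):(a,b)\in P\}$ is the graph of a bijection $\varphi:A_1/\theta_1\to A_2/\theta_2$. Then $P^{-1}$ is $(\theta_2,\theta_1)$-bijective via $\varphi^{-1}$.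

*Examples:* every subdirect $P$ is $(1,1)$-bijective. The graph of the swap on $\mathbb V$ is $(0,0)$-bijective via $\sigma$, and it is $(\theta,\theta')$-bijective for $\theta=0a\,|\,b$, $\theta'=0b\,|\,a$; so the two congruences may differ even if the algebras agree. The relation $N$ is $(\theta_1,\theta_2)$-bijective only for $\theta_1=\theta_2=1$: the only other congruence of the two-element semilattice is $0$; the pair $(0,0)$ is impossible because $N$ is not a graph of a bijection, and $(0,1)$, $(1,0)$ because of sizes.

**Lemma 3.** Let $P\le\mathbb A_1\times\mathbb A_2$ and $Q\le\mathbb A_2\times\mathbb A_3$ be subdirect.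

(a) For given $\theta_1$ there is at most one $\theta_2$ such that $P$ is $(\theta_1,\theta_2)$-bijective; symmetrically, $\theta_2$ determines $\theta_1$.

(b) If $P\circ Q$ is $(\theta_1,\theta_3)$-bijective via $\varphi$, there is $\theta_2\in\mathrm{Con}\,\mathbb A_2$ such that $P$ is $(\theta_1,\theta_2)$-bijective via some $\varphi_1$, $Q$ is $(\theta_2,\theta_3)$-bijective via some $\varphi_2$, and $\varphi=\varphi_2\varphi_1$.

*Proof.* (a) We claim $\theta_2=\{(b,b'):\exists a,a'\ (a,b),(a',b')\in P,\ a\,\theta_1\,a'\}$. If $a\,\theta_1\,a'$ and $(a,b),(a',b')\in P$, then $b/\theta_2=\varphi(a/\theta_1)=\varphi(a'/\theta_1)=b'/\theta_2$. Conversely, let $b\,\theta_2\,b'$ and choose $(a,b),(a',b')\in P$. Then $\varphi(a/\theta_1)=\varphi(a'/\theta_1)$, so $a\,\theta_1\,a'$. The symmetric statement follows by passing to $P^{-1}$. Note that $\varphi$ is determined by $\theta_1,\theta_2$ as well.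

(b) The middle congruence is read off from the left. If $(a,b),(a',b)\in P$, pick $c$ with $(b,c)\in Q$. Then $(a,c),(a',c)\in P\circ Q$, so $\varphi(a/\theta_1)=c/\theta_3=\varphi(a'/\theta_1)$ and $a\,\theta_1\,a'$. Hence $h(b)=a/\theta_1$, for any $(a,b)\in P$, is well defined on $A_2$. It is surjective onto $A_1/\theta_1$. It is a homomorphism, since $(a_s,b_s)\in P$ for all $s$ implies $(f(\bar a),f(\bar b))\in P$. Put $\theta_2=\ker h$ and let $\bar h:A_2/\theta_2\to A_1/\theta_1$ be the induced bijection. For $(a,b)\in P$ we have $a/\theta_1=\bar h(b/\theta_2)$, so $P$ modulo $(\theta_1,\theta_2)$ is contained in the graph of $\varphi_1:=\bar h^{-1}$. As $P$ is subdirect, it equals this graph. For $(b,c)\in Q$ pick $(a,b)\in P$; then $c/\theta_3=\varphi(a/\theta_1)=\varphi(h(b))$. So $Q$ modulo $(\theta_2,\theta_3)$ is contained in the graph of the bijection $\varphi_2:=\varphi\bar h$, and, being subdirect, equals it. Finally $\varphi_2\varphi_1=\varphi$. $\square$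

## 8. Words in $\mathbb R$ and covering instances

In this section $\mathbb R\le\mathbb A^n$ is reversible, $\mathbb A$ is finite idempotent, and $\pi_i(\mathbb R)=A$ for all $i$.

**Definition 9 (words).** Let $E_i=\{(r,r_i):r\in\mathbb R\}\le\mathbb R\times\mathbb A$, a subdirect relation. The letter $E_i$ leads from $\mathbb R$ to $\mathbb A$ and $E_i^{-1}$ from $\mathbb A$ to $\mathbb R$. A *word* is a composable sequence of letters $E_i^{\pm1}$, so it alternates between $\mathbb R$ and $\mathbb A$. $P_W$ is its composed relation (equality for an empty word). A word is *closed at* $S\in\{\mathbb A,\mathbb R\}$ if it starts and ends at $S$.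

All $P_W$ are subdirect. *Example:* $E_i^{-1}\circ E_j=\pi_{i,j}(\mathbb R)$. So the relations of words closed at $\mathbb A$ are exactly the $\mathbb P_p$ (for the empty word, equality is $\pi_{1,1}(\mathbb R)$).

**Lemma 4.** For every word $W$ closed at $\mathbb A$ or at $\mathbb R$, $P_W$ satisfies the conditions of Lemma 2.

*Proof.* At $\mathbb A$ this is reversibility. The empty word is trivial. Let $W$ be nonempty and closed at $\mathbb R$. Then $P_W=E_i\circ P\circ E_j^{-1}$ with $P=\mathbb P_p$ for some $p$, so
$$(r,s)\in P_W\iff (r_i,s_j)\in P .$$
We verify (ii). The idea is to walk at coordinate $i$ in $\mathbb A$, where we know reversibility, and to lift the walk to $\mathbb R$. Let $Q=P\circ\pi_{j,i}(\mathbb R)$. It is again of the form $\mathbb P_{p'}$, so it satisfies Lemma 2.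

Let $(r,s)\in P_W$. Then $(r_i,s_j)\in P$ and $(s_j,s_i)\in\pi_{j,i}(\mathbb R)$, so $(r_i,s_i)\in Q$. Choose $c$ with $(c,r_j)\in P$; then $(c,r_i)\in Q$. By (ii) for $Q$ both edges $c\to r_i\to s_i$ can be reversed by walks, so there is a directed walk $s_i=a_0,a_1,\dots,a_m=c$ in $Q$. Put $s^0=s$. Given $s^t\in\mathbb R$ with $s^t_i=a_t$ and $t<m$, since $(a_t,a_{t+1})\in Q$ there are $b$ with $(a_t,b)\in P$ and $s^{t+1}\in\mathbb R$ with $s^{t+1}_j=b$, $s^{t+1}_i=a_{t+1}$. Then $(s^t_i,s^{t+1}_j)=(a_t,b)\in P$, so $(s^t,s^{t+1})\in P_W$. Finally $s^m_i=c$ and $(c,r_j)\in P$ give $(s^m,r)\in P_W$. So there is a walk from $s$ to $r$ in $P_W$, and the edge $(r,s)$ lies on a closed walk. $\square$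

**Definition 10 (covering group, condition (★)).** Let $G$ be a finite group and $g_1,\dots,g_n\in G$ distinct. For a word $W$ let $|W|\in G$ be the product, in order, of $g_i$ for each letter $E_i$ and $g_i^{-1}$ for each letter $E_i^{-1}$. Condition (★) says:

> If $W$ is closed at $S\in\{\mathbb A,\mathbb R\}$, $|W|=1$, and $P_W$ is $(\theta,\theta')$-bijective via $\varphi$ with $\theta,\theta'\in\mathrm{Con}\,S$, then $\theta=\theta'$ and $\varphi=\mathrm{id}$.

For the empty word this is automatic, by Lemma 3(a).

*Example:* let $\mathbb R$ be the graph of the swap $\sigma$ on $\mathbb V$. Identify $\mathbb R$ with $\mathbb V$ by $r\mapsto r_1$. Then $E_1$ is the graph of $\mathrm{id}$ and $E_2$ the graph of $\sigma$. With $G=\mathbb Z_2$, $g_1=0$, $g_2=1$, every word has as relation the graph of $\sigma^{|W|}$. So $|W|=0$ gives equality, and (★) holds. The same argument works for $\mathbb T$, its rotation, and $\mathbb Z_3$ with $g_1=0,g_2=1$. In contrast, for $\mathbb V$ and $G=\mathbb Z_p$ with $p$ an odd prime, $g_1=1$, $g_2=2$, the word $W=(E_1^{-1}E_2)^p$ has $|W|=0$, but $P_W$ is the graph of $\sigma^p=\sigma$,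 so (★) fails.

**Proposition 2.** Let $\mathbb A$ be finite idempotent with $HSP(\mathbb A)$ SD($\wedge$), and let $\mathbb R\le\mathbb A^n$ be reversible with $\pi_i(\mathbb R)=A$ for all $i$. If (★) holds, there is $a:G\to A$ with $(a(gg_1),\dots,a(gg_n))\in\mathbb R$ for all $g\in G$.

*Proof.* **Step 1: the covering instance.** We set up an instance whose solutions are the required maps. Take variables $x_g$ with domain $\mathbb A$ and $c_g$ with domain $\mathbb R$ ($g\in G$), and the constraint $E_i$ between $c_g$ and $x_{gg_i}$, for all $g,i$. Since the $g_i$ are distinct, there is at most one constraint per pair. To have all domains inside one algebra, embed $\mathbb A$ in $\mathbb A^n$ as the diagonal; then all domains are subuniverses of $\mathbb A^n$, the constraints are subuniverses of $(\mathbb A^n)^2$, and $HSP(\mathbb A^n)\subseteq HSP(\mathbb A)$ is SD($\wedge$). In a solution, the value of $c_g$ is a tuple of $\mathbb R$ whose $i$-th entry is the value of $x_{gg_i}$. So a solution gives $a$.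

**Step 2: closed patterns, (P1) and (P2).** This step translates walks into words. The step from $c_g$ to $x_{gg_i}$ multiplies the index on the right by $g_i$, and the step back multiplies it by $g_i^{-1}$. So closed patterns at a variable with domain $S$ correspond to words $W$ closed at $S$ with $|W|=1$. (P1) is clear, and (P2) is Lemma 4 with Lemma 2.

**Step 3: congruences for (P3).** We trap the two closed patterns in one congruence. Let $W_1,W_2$ be closed at $S$, $|W_1|=|W_2|=1$, and $B+P_{W_1}+P_{W_2}=B$. Lemmas 4 and 2, applied to the words $W_1W_2$ and $W_2W_1$, give a common $k\ge1$ such that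
$$\theta=(P_{W_1}\circ P_{W_2})^k,\qquad \theta''=(P_{W_2}\circ P_{W_1})^k$$
are equivalence relations. They are subuniverses of $S^2$, so they are congruences. The relation $\theta$ of the word $(W_1W_2)^k$ is $(\theta,\theta)$-bijective via $\mathrm{id}$. By Lemma 3(b), $P_{W_1}$ is $(\theta,\psi)$-bijective for some $\psi$, and the relation of the rest $W_2(W_1W_2)^{k-1}$ is $(\psi,\theta)$-bijective. Since $|W_1|=1$, (★) gives $\psi=\theta$ and that the bijection is the identity, that is, $P_{W_1}\subseteq\theta$. Now the rest is $(\theta,\theta)$-bijective, so by Lemma 3(b) $P_{W_2}$ is $(\theta,\psi')$-bijective for some $\psi'$, and (★) gives $\psi'=\theta$ and $P_{W_2}\subseteq\theta$. By symmetry $P_{W_1},P_{W_2}\subseteq\theta''$. By transitivity, $\theta=(P_{W_1}\circ P_{W_2})^k\subseteq\theta''$ and $\theta''\subseteq\theta$. So $\theta=\theta''$.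

**Step 4: (P3).** It remains to show $B+P_{W_1}=B$. From $B+P_{W_1}+P_{W_2}=B$ we get $B+\theta=B$. The set $B_1:=B+P_{W_1}$ satisfies $B_1+P_{W_2}+P_{W_1}=B_1$, so $B_1+\theta''=B_1$, that is, $B_1+\theta=B_1$. So $B$ and $B_1$ are unions of $\theta$-classes. Since $P_{W_1}\subseteq\theta$, we have $B_1\subseteq B$. For each $\theta$-class $C\subseteq B$ the set $C+P_{W_1}$ is nonempty and contained in $C\cap B_1$, so $C\subseteq B_1$. Hence $B_1=B$. Now (BK) gives a solution. $\square$

## 9. Simple algebras: a cyclic covering and a cyclic term

An algebra is *simple* if it has at least two elements and its only congruences are $0,1$. *Example:* $\mathbb T$ is simple. If $0$ and $1$ are identified, multiplying by $2$ identifies $0\cdot2=0$ and $1\cdot2=2$; so everything is identified, and the other pairs follow by rotation.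

If no two coordinates of $\mathbb R$ are linked by a bijection, then for a simple algebra a cyclic group already satisfies (★), and a cyclic term turns the solution into a constant one.

**Proposition 3.** Let $\mathbb A$ be finite idempotent with (H), and let $\mathbb D\in HS(\mathbb A)$ be simple. Let $\mathbb R\le\mathbb D^n$, $n\ge2$, be reversible with $\pi_i(\mathbb R)=D$ for all $i$, such that for $i\ne j$ the relation $\pi_{i,j}(\mathbb R)$ is not the graph of a bijection. Then $\mathbb R$ contains a constant tuple.

*Proof.* Take a prime $p>\max(|A|,n)$, $G=\mathbb Z_p$ written additively, and $g_i=i$ for $1\le i\le n$. These are distinct.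

**Step 1: (★) for words closed at $\mathbb D$.** Let $P_W$ be $(\theta,\theta')$-bijective via $\varphi$. If $\theta=1$, then $D/\theta'$ has one element, so $\theta'=1$ and $\varphi=\mathrm{id}$. Let $\theta=0$ and write $W=E_{i_1}^{-1}E_{j_1}E_{i_2}^{-1}E_{j_2}\cdots$. By Lemma 3(b), $\pi_{i_1,j_1}(\mathbb R)$ is $(0,\psi)$-bijective for some $\psi$, and the rest of $W$ is $(\psi,\theta')$-bijective. Comparing sizes, $|D/\psi|=|D|$, so $\psi=0$ and $\pi_{i_1,j_1}(\mathbb R)$ is the graph of a bijection. By hypothesis $i_1=j_1$, and this relation is equality. Continuing with the rest, $i_t=j_t$ for all $t$. So $P_W$ is equality, $|W|=0$, $\theta'=0$, $\varphi=\mathrm{id}$. Note that for $\theta=0$ we did not assume $|W|=0$; we derived it.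

**Step 2: (★) for words closed at $\mathbb R$.** Let $W$ be nonempty with $|W|=0$, $W=E_iW'E_j^{-1}$ with $W'$ closed at $\mathbb D$. By Lemma 3(b), $E_i$ is $(\theta,\psi)$-bijective, $P_{W'}$ is $(\psi,\psi')$-bijective and $E_j^{-1}$ is $(\psi',\theta')$-bijective, with $\psi,\psi'\in\{0,1\}$. If $\psi=1$, all quotients have one element, so $\theta=\theta'=1$ and $\varphi=\mathrm{id}$. If $\psi=0$, Step 1 gives that $P_{W'}$ is equality, $|W'|=0$ and $\psi'=0$. By Lemma 3(a) (in its explicit form), $\theta=\{(r,s):r_i=s_i\}$ and $\theta'=\{(r,s):r_j=s_j\}$. Since $0=|W|=i-j$ modulo $p$ and $1\le i,j\le n<p$, we get $i=j$. So $\theta=\theta'$. Moreover $P_W=\{(r,s):r_i=s_i\}=\theta$, so $\varphi=\mathrm{id}$.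

**Step 3: folding with a cyclic term.** This step makes the solution constant. By Proposition 1, $HSP(\mathbb D)\subseteq HSP(\mathbb A)$ is SD($\wedge$). Proposition 2, with $\mathbb D$ in place of $\mathbb A$, gives $a:\mathbb Z_p\to D$ with $(a(g+1),\dots,a(g+n))\in\mathbb R$ for all $g$. Apply a $p$-ary cyclic term $w$ of $\mathbb A$ to these $p$ tuples, $g=0,\dots,p-1$. The $i$-th coordinate of the result is
$$w\big(a(i),a(i+1),\dots,a(i+p-1)\big)=w\big(a(0),\dots,a(p-1)\big)=:d,$$
with arguments of $a$ modulo $p$. It does not depend on $i$, so $(d,\dots,d)\in\mathbb R$. $\square$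

*Example:* for $N$ on $(\{0,1\},\wedge)$ take $p=3$. The map $a=(1,0,0)$ on $\mathbb Z_3$ has consecutive pairs $(1,0),(0,0),(0,1)$, all in $N$, and $w=x_1x_2x_3$ gives $(0,0)$.

The hypothesis on bijections cannot be dropped from this argument: Definition 10 showed that (★) fails for $\mathbb V$, the swap, and $\mathbb Z_p$ with $p$ odd. Coordinates linked by bijections will be treated by symmetry arguments in the next section.

## 10. The fixed-point theorem for invariant subalgebras

We need a source of reversible relations to which Proposition 3 can be applied.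

**Lemma 5.** Let $D$ be finite and let $R\subseteq D^n$ carry a probability distribution $\nu$ with support $R$ whose $n$ marginals all equal the same $\mu$. Then $R$ has the two properties defining reversibility.

*Example:* on $N$ take the uniform distribution; both marginals give $0$ weight $2/3$ and $1$ weight $1/3$. On the order of Section 2(b) no such $\nu$ exists: with full support, $r_2=1$ is more likely than $r_1=1$.

*Proof.* All $\pi_i(R)$ equal $\mathrm{supp}\,\mu$. Let $B\subseteq\mathrm{supp}\,\mu$ and $Q=\pi_{i,j}(R)$. For $r\in R$, $r_i\in B$ implies $r_j\in B+Q$. So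
$$\mu(B+Q)=\nu(r_j\in B+Q)\ge\nu(r_i\in B)=\mu(B).$$
If equality holds, the event "$r_j\in B+Q$ and $r_i\notin B$" has probability $0$, so no $r\in R$ satisfies it. Hence $(B+Q)-Q=B$: the inclusion $\supseteq$ holds as $B\subseteq\pi_i(R)$, and if $(x,y)\in Q$ with $y\in B+Q$, take $r\in R$ with $r_i=x$, $r_j=y$ to get $x\in B$.

Now let $p=((i_1,j_1),\dots,(i_k,j_k))$ and $B+P_p=B$. Then $B\subseteq\mathrm{supp}\,\mu$. Let $B_0=B$ and $B_t=B_{t-1}+\pi_{i_t,j_t}(R)$. The measures $\mu(B_t)$ are nondecreasing, and start and end at $\mu(B)$ because $B_k=B$. So all are equal, and $B_t-\pi_{i_t,j_t}(R)=B_{t-1}$ for each $t$. Tracing back from $B_k=B$ gives $B-P_p=B_0=B$. $\square$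

**Theorem F.** Let $\mathbb A$ be finite idempotent with (H). Let a finite group $G$ act transitively on a finite set $X\ne\emptyset$. Let $\mathbb A_x$ ($x\in X$) be algebras isomorphic to members of $HS(\mathbb A)$, and let $g_x:\mathbb A_x\to\mathbb A_{gx}$ ($g\in G$, $x\in X$) be isomorphisms with $1_x=\mathrm{id}$ and $(gh)_x=g_{hx}h_x$. Let $G$ act on $\prod_x\mathbb A_x$ by $(gb)(gx)=g_x(b(x))$. Then every nonempty $G$-invariant subuniverse $B\le\prod_x\mathbb A_x$ contains a $G$-fixed element.

The rule does define an action: $(g(hb))(ghx)=g_{hx}((hb)(hx))=g_{hx}h_x(b(x))=((gh)b)(ghx)$. *Example:* let $X=G=\mathbb Z_2$, all $\mathbb A_x=\mathbb V$, all $g_x=\mathrm{id}$, so the action interchanges coordinates, and let $B=\{(0,0),(a,b),(b,a)\}$. The fixed element is $(0,0)$. With $\mathbb T$, $\mathbb Z_3$ and $B=\{(x,x+1,x+2)\}$ the conclusion fails, and so does (H). The general form, with different $\mathbb A_x$ and twisting maps, is needed because the induction passes to quotients and subalgebras that depend on $x$.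

*Proof.* Induction on the common size $|A_x|$; in the induction the action $(X,(\mathbb A_x),(g_x))$ may change. Since $gB=B$, we have $g_x\pi_x(B)=\pi_{gx}(B)$. So we may replace $\mathbb A_x$ by $\pi_x(B)$ and assume that $B$ is subdirect. If $|A_x|=1$, $B$ has one element, which is fixed. Let $|A_x|\ge2$.

**Case 1: the $\mathbb A_x$ are not simple.** We first fix a point modulo congruences, then shrink the algebras. Fix $x_0$ and $\alpha\in\mathrm{Con}\,\mathbb A_{x_0}$ with $0\ne\alpha\ne1$. Let $G$ act on pairs $(x,\gamma)$ with $\gamma\in\mathrm{Con}\,\mathbb A_x$ by $g(x,\gamma)=(gx,g_x\gamma)$, and let $Y$ be the orbit of $(x_0,\alpha)$. Put $\mathbb D_{(x,\gamma)}=\mathbb A_x/\gamma$, with the induced isomorphisms $g_{(x,\gamma)}:\mathbb A_x/\gamma\to\mathbb A_{gx}/g_x\gamma$. These satisfy the assumptions of the theorem, and $|D_y|<|A_x|$. Let $B'$ be the image of $B$ in $\prod_{y\in Y}\mathbb D_y$ under $b\mapsto(b(x)/\gamma)_{(x,\gamma)\in Y}$. This map is a homomorphism, and it is $G$-equivariant: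
$$(gb)(gx)/g_x\gamma=g_x(b(x))/g_x\gamma=g_{(x,\gamma)}(b(x)/\gamma).$$
So $B'$ is a nonempty invariant subuniverse. By induction it has a $G$-fixed element $d$, the image of some $b\in B$.

Let $C_x=\{a\in A_x:a/\gamma=d(x,\gamma)\text{ for all }(x,\gamma)\in Y\}$. It contains $b(x)$, and it is a subuniverse, as an intersection of congruence blocks. It is a proper subset of $A_x$, since by transitivity $x$ occurs in some $(x,\gamma)\in Y$, and $\gamma\ne1$. Next, $g_xC_x\subseteq C_{gx}$: let $a\in C_x$ and $(gx,\gamma')\in Y$, and write $(gx,\gamma')=g(x,\gamma)$ with $(x,\gamma)\in Y$. Then $g_x(a)/\gamma'=g_{(x,\gamma)}(d(x,\gamma))=d(gx,\gamma')$, as $d$ is fixed. Applying this to $g^{-1}$ at $gx$ too, $g_xC_x=C_{gx}$. So $B\cap\prod_xC_x$ is a $G$-invariant subuniverse of $\prod_xC_x$, nonempty because it contains $b$, and $|C_x|<|A_x|$. By induction it contains a $G$-fixed element.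

**Case 2: the $\mathbb A_x$ are simple.** This case is done in five steps.

**Step 1: linked coordinates and the group $\Gamma$.** We collect all isomorphisms that $B$ and $G$ force on us. Write $x\sim y$ if $\pi_{x,y}(B)$ is the graph of a bijection $\varphi_{xy}:\mathbb A_x\to\mathbb A_y$; it is then an isomorphism, as its graph is a subuniverse. Thus $x\sim y$ means $b(y)=\varphi_{xy}(b(x))$ for all $b\in B$. Clearly $x\sim x$, and $\varphi_{yx}=\varphi_{xy}^{-1}$. If $x\sim y\sim z$ then $b(z)=\varphi_{yz}\varphi_{xy}(b(x))$ for all $b\in B$, and since $B$ is subdirect, $x\sim z$ with $\varphi_{xz}=\varphi_{yz}\varphi_{xy}$. So $\sim$ is an equivalence relation.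

Let $\mu_x$ be the distribution of $b(x)$ for $b$ uniform in the finite set $B$. It has full support on $A_x$. Since $b\mapsto gb$ permutes $B$ and $(gb)(gx)=g_x(b(x))$, the map $g_x$ carries $\mu_x$ to $\mu_{gx}$. Also $\varphi_{xy}$ carries $\mu_x$ to $\mu_y$.

Fix $x_0$ and put $\mathbb D=\mathbb A_{x_0}$, $\mu=\mu_{x_0}$. Let $\mathrm{Iso}_x$ be the set of isomorphisms $\mathbb A_x\to\mathbb D$ that are composites of maps $g_y$ and $\varphi_{yz}$. The set of these generating maps is closed under inverses, because $g_y^{-1}=(g^{-1})_{gy}$. By transitivity $\mathrm{Iso}_x\ne\emptyset$. So $\Gamma=\mathrm{Iso}_{x_0}$ is a subgroup of $\mathrm{Aut}(\mathbb D)$; for $\gamma\in\Gamma$ and $\psi,\psi'\in\mathrm{Iso}_x$ we have $\gamma\psi\in\mathrm{Iso}_x$ and $\psi\psi'^{-1}\in\Gamma$. Every $\psi\in\mathrm{Iso}_x$ carries $\mu_x$ to $\mu$. Let $T\subseteq X$ be a transversal of $\sim$.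

**Step 2: the case $|T|=1$.** Here (H) suffices directly. Every $b\in B$ is determined by $b(x_0)$, and $\pi_{x_0}(B)=D$, so $b\mapsto b(x_0)$ is an isomorphism $B\cong\mathbb D$. The group $G$ acts on $B$ by automorphisms. By (H) for $\mathbb D$, some element of $B$ is fixed by all automorphisms, hence by $G$.

From now on $|T|\ge2$.

**Step 3: a reversible relation over $\mathbb D$.** We identify all $\mathbb A_t$, $t\in T$, with $\mathbb D$, in all possible ways at once, so as not to break the symmetry $\Gamma$. Let $\Psi=\prod_{t\in T}\mathrm{Iso}_t$, a finite set. For $\psi\in\Psi$ let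
$$\mathbb R_\psi=\{(\psi_t(b(t)))_{t\in T}:b\in B\}\le\mathbb D^T,\qquad \mathbb R=\prod_{\psi\in\Psi}\mathbb R_\psi\le\mathbb D^{\Psi\times T}.$$
Choose $b^\psi$, $\psi\in\Psi$, independently and uniformly in $B$. This gives a distribution with support $\mathbb R$ and all marginals $\mu$, and $\mu$ has full support on $D$. By Lemma 5, $\mathbb R$ is reversible, and all its projections are $D$. Take two distinct coordinates $(\psi,t),(\psi',t')$. If $\psi\ne\psi'$, the projection to them is $D\times D$, which is not the graph of a bijection as $|D|\ge2$. If $\psi=\psi'$ and $t\ne t'$, the projection is the image of $\pi_{t,t'}(B)$ under $\psi_t\times\psi_{t'}$, which is not the graph of a bijection as $t\not\sim t'$. The number of coordinates is at least $|T|\ge2$. By Proposition 3, $\mathbb R$ contains a constant tuple.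

**Step 4: a $\Gamma$-fixed value.** We choose the constant so that it respects $\Gamma$. Let
$$L=\{d\in D:\ (\psi_t^{-1}(d))_{t\in T}\in\pi_T(B)\ \text{for all }\psi\in\Psi\},$$
where $\pi_T(B)$ is the projection of $B$ to the coordinates in $T$. By definition of $\mathbb R_\psi$, $d\in L$ holds if and only if the constant tuple with value $d$ lies in $\mathbb R$. So $L$ is a subuniverse of $\mathbb D$, and by Step 3 it is nonempty. It is $\Gamma$-invariant: for $d\in L$ and $\gamma\in\Gamma$ we have $\psi_t^{-1}(\gamma d)=(\gamma^{-1}\psi_t)^{-1}(d)$, and $(\gamma^{-1}\psi_t)_t\in\Psi$, so $\gamma d\in L$. Thus $\Gamma$ acts on $L\le\mathbb D$ by automorphisms, and (H) applied to $L$ gives a $\Gamma$-fixed $d\in L$.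

**Step 5: the fixed element of $B$.** We spread $d$ over all coordinates. Define $b(x)=\psi^{-1}(d)$ for $\psi\in\mathrm{Iso}_x$. This does not depend on $\psi$, since any other member of $\mathrm{Iso}_x$ is $\gamma\psi$ with $\gamma\in\Gamma$, and $(\gamma\psi)^{-1}(d)=\psi^{-1}(\gamma^{-1}d)=\psi^{-1}(d)$.

To see that $b\in B$, use $d\in L$: there is $b'\in B$ with $b'(t)=b(t)$ for all $t\in T$. If $x\sim t\in T$ and $\psi_t\in\mathrm{Iso}_t$, then
$$b'(x)=\varphi_{tx}(b'(t))=\varphi_{tx}\psi_t^{-1}(d)=(\psi_t\varphi_{xt})^{-1}(d)=b(x),$$
because $\psi_t\varphi_{xt}\in\mathrm{Iso}_x$. So $b=b'\in B$. To see that $b$ is fixed, let $\psi\in\mathrm{Iso}_x$. Then $\psi g_x^{-1}\in\mathrm{Iso}_{gx}$ and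
$$(gb)(gx)=g_x(b(x))=g_x\psi^{-1}(d)=(\psi g_x^{-1})^{-1}(d)=b(gx).\qquad\square$$

## 11. A group that records how words move congruence blocks

We now choose $G$ for an arbitrary reversible relation and prove the Main Theorem. Condition (★) asks that closed words with $|W|=1$ move no congruence block; so we let $G$ be a group of permutations of congruence blocks.

Let $\mathbb A$ satisfy (H) and let $\mathbb R\le\mathbb A^n$ be reversible.

**Step 1: reduction to full projections.** Replacing $\mathbb A$ by its subalgebra $\pi_1(\mathbb R)$, which again satisfies (H), we may assume $\pi_i(\mathbb R)=A$ for all $i$. Reversibility is kept, since it only loses some of the sets $B$.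

**Step 2: definition of $G$.** We build the permutations. For $S\in\{\mathbb A,\mathbb R\}$ let $X_S=\{(\theta,C):\theta\in\mathrm{Con}\,S,\ C\in S/\theta\}$, and let $Z=X_{\mathbb A}\sqcup X_{\mathbb R}$, a finite set. Define a partial map $\varepsilon_i$ on $Z$: if $E_i$ is $(\theta,\theta')$-bijective via $\varphi$, with $\theta\in\mathrm{Con}\,\mathbb R$ and $\theta'\in\mathrm{Con}\,\mathbb A$, put
$$\varepsilon_i(\theta,C)=(\theta',\varphi(C))\qquad(C\in\mathbb R/\theta).$$
By Lemma 3(a), $\theta$ determines $\theta'$ and $\varphi$, so $\varepsilon_i$ is well defined. Also $\theta'$ determines $\theta$, and $\varphi$ is a bijection, so $\varepsilon_i$ is injective. A partial injection of a finite set extends to a permutation; let $\rho_i$ be such an extension to $Z$. Let $G=\mathrm{Sym}(Z)\times\mathbb Z_n$, where permutations are multiplied left to right (right action on $Z$), and let $g_i=(\rho_i,i)$. The second components make $g_1,\dots,g_n$ distinct.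

**Step 3: (★) holds.** Let $W$ be closed at $S$ with $|W|=1$ and let $P_W$ be $(\theta,\theta')$-bijective via $\varphi$. By Lemma 3(b), applied letter by letter, there are congruences $\theta=\theta_0,\theta_1,\dots,\theta_m=\theta'$ such that the $t$-th letter is $(\theta_{t-1},\theta_t)$-bijective via $\varphi_t$, and $\varphi=\varphi_m\cdots\varphi_1$. If the $t$-th letter is $E_i$, then $\varepsilon_i(\theta_{t-1},C)=(\theta_t,\varphi_t(C))$ for each block $C$ of $\theta_{t-1}$. If it is $E_i^{-1}$, then $E_i$ is $(\theta_t,\theta_{t-1})$-bijective via $\varphi_t^{-1}$, so $\varepsilon_i^{-1}(\theta_{t-1},C)=(\theta_t,\varphi_t(C))$. So for $C\in S/\theta$, applying successively the maps $\varepsilon_i^{\pm1}$ given by the letters of $W$ is defined at $(\theta,C)$ and leads to $(\theta',\varphi(C))$. These maps are restrictions of the $\rho_i^{\pm1}$. So $(\theta',\varphi(C))$ is the image of $(\theta,C)$ under the $\mathrm{Sym}(Z)$-component of $|W|=1$, that is, $(\theta',\varphi(C))=(\theta,C)$. Hence $\theta=\theta'$ and $\varphi=\mathrm{id}$.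

**Step 4: an invariant algebra of solutions, and its fixed point.** By Proposition 1, $HSP(\mathbb A)$ is SD($\wedge$), so by Proposition 2 the set
$$B=\{a\in A^G:\ (a(gg_1),\dots,a(gg_n))\in\mathbb R\ \text{for all }g\in G\}$$
is nonempty. It is a subuniverse of $\mathbb A^G$. It is invariant under $(ha)(g)=a(h^{-1}g)$: if $a\in B$, then $((ha)(gg_i))_i=(a(h^{-1}gg_i))_i\in\mathbb R$ for all $g$. Left and right multiplication commute, and this is all that is used. Apply Theorem F with $X=G$ under left multiplication, $\mathbb A_x=\mathbb A$, and all $h_x=\mathrm{id}$. So $B$ contains an element fixed by all left translations, that is, a constant function with some value $a$. Then $(a,\dots,a)\in\mathbb R$. This proves the Main Theorem. $\blacksquare$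

## 12. Six conditions equivalent to (H)

**Definition 11 (notions for Theorem C).** $HSP_{fin}(\mathbb A)$ is the class of homomorphic images of subalgebras of finite powers of $\mathbb A$. A subuniverse $B\le\mathbb A^G$ is *left-translation-invariant* if $f\in B$ implies $\sigma f\in B$ for all $\sigma\in G$, where $(\sigma f)(\pi)=f(\sigma^{-1}\pi)$. A term operation is *symmetric* if its value does not change when its arguments are permuted.

*Examples:* for the semilattice $(\{0,1\},\wedge)$, the relation $N$ is an algebra in $HSP_{fin}$, and $x_1\cdots x_m$ is symmetric. The set $\{(x,x+1,x+2):x\in\mathbb Z_3\}\le\mathbb T^{\mathbb Z_3}$ is left-translation-invariant and contains no constant tuple.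

**Definition 12 (multi-sorted instances).** An instance has finitely many variables $v$ with domains $\mathbb A_v\in HSP_{fin}(\mathbb A)$ and finitely many constraints $\mathbb R_c\le\mathbb A_{v_1}\times\dots\times\mathbb A_{v_k}$, with repeated variables allowed. A solution assigns to each $v$ an element of $A_v$ so that all constraints hold. A *pattern* $q$ gives a composite $P_q$ of projections $\pi_{i,j}(\mathbb R_c)$, consecutive ones sharing a variable; it is closed at $v$ if it starts and ends at $v$.

*Example:* one variable $x$ with domain $(\{0,1\},\wedge)$ and the constraint $N(x,x)$. The patterns are the $\mathbb P_p$ of $N$, and $x=0$ is a solution.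

**Theorem C.** For a finite idempotent algebra $\mathbb A$ the following are equivalent.

1. (H): every $\mathbb B\in HS(\mathbb A)$ has an element fixed by $\mathrm{Aut}(\mathbb B)$.
2. Every reversible $\mathbb R\le\mathbb A^n$, $n\ge1$, contains a constant tuple.
3. For every finite group $G$, every nonempty left-translation-invariant subuniverse $B\le\mathbb A^G$ contains a constant tuple.
4. $\mathbb A$ has symmetric term operations of all arities.
5. Every $\mathbb B\in HSP_{fin}(\mathbb A)$ has an element fixed by $\mathrm{Aut}(\mathbb B)$.
6. Every finite multi-sorted instance as in Definition 12 satisfying (M1) and (M2) has a solution. Here (M1) says $\pi_i(\mathbb R_c)=A_{v_i}$ for all $c$ and $i$. (M2) says $B+P_q=B\Rightarrow B-P_q=B$ for every closed pattern $q$ at a variable $v$ and every $B\subseteq A_v$.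

*Proof.* We show (1)⇒(3)⇒(4)⇒(5)⇒(6)⇒(2)⇒(1), which makes all six equivalent. (The implication (1)⇒(2) is the Main Theorem, and it is used inside (5)⇒(6).)

**(1)⇒(3).** This is Theorem F with $X=G$ under left multiplication, $\mathbb A_x=\mathbb A$ and identity maps, as in Section 11.

**(3)⇒(4).** We improve a term until it is symmetric. Fix $m\ge1$, let $G=S_m$, and for an $m$-tuple $x$ put $x^\sigma=(x_{\sigma(1)},\dots,x_{\sigma(m)})$. Then $(x^\pi)^\sigma=x^{\pi\sigma}$, since the $i$-th entry of the left side is $x_{\pi(\sigma(i))}$. For an $m$-ary term $t$ let $N(t)$ be the set of $a\in A^m$ for which $\pi\mapsto t(a^\pi)$ is constant. Choose $t$ with $|N(t)|$ maximal, and suppose $a\notin N(t)$. Let $f(\pi)=t(a^{\pi^{-1}})$, an element of $A^G$. Its left translates are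
$$(\sigma f)(\pi)=f(\sigma^{-1}\pi)=t(a^{\pi^{-1}\sigma}).$$
The subalgebra of $\mathbb A^G$ generated by $\{\sigma f:\sigma\in G\}$ is left-translation-invariant, because translations are automorphisms of $\mathbb A^G$ that permute the generators. By (3) it contains a constant tuple. So there is a term $s$ such that $s\big((t(a^{\pi^{-1}\sigma}))_{\sigma\in G}\big)$ does not depend on $\pi$. Put $t'(x)=s\big((t(x^\sigma))_{\sigma\in G}\big)$. Then $t'(a^{\pi^{-1}})=s\big((t(a^{\pi^{-1}\sigma}))_\sigma\big)$ does not depend on $\pi$, so $a\in N(t')$. If $c\in N(t)$, say $t(c^\pi)=e$ for all $\pi$, then $t'(c^\pi)=s(e,\dots,e)=e$ for all $\pi$; so $N(t)\subseteq N(t')$. This contradicts maximality. So $N(t)=A^m$, and $t$ is symmetric.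

**(4)⇒(5).** An orbit can be averaged. Let $\{b_1,\dots,b_m\}$ be an orbit of $\mathrm{Aut}(\mathbb B)$ on the finite algebra $\mathbb B$ and $s$ an $m$-ary symmetric term of $\mathbb A$; it is symmetric on $\mathbb B$ too. For $\alpha\in\mathrm{Aut}(\mathbb B)$, $\alpha(s(b_1,\dots,b_m))=s(\alpha b_1,\dots,\alpha b_m)=s(b_1,\dots,b_m)$, because $\alpha$ permutes the orbit.

**(5)⇒(6).** We encode the instance as one reversible relation over the product of all domains. If there are no constraints, the claim is trivial. Let $\mathbb M=\prod_v\mathbb A_v\in HSP_{fin}(\mathbb A)$. Since $HS(\mathbb M)\subseteq HSP_{fin}(\mathbb A)$, condition (5) says that the finite idempotent algebra $\mathbb M$ satisfies (H). So the Main Theorem applies to $\mathbb M$.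

Let $\mathbb R$ consist of all tuples $(b^{c,i})_{(c,i)}$ of elements of $\mathbb M$, indexed by constraints $c$ and coordinates $i$ of $c$, such that $(b^{c,i}_{v_i})_i\in\mathbb R_c$ for every $c$, where $v_i$ is the $i$-th variable of $c$. This is a nonempty subuniverse. If the constant tuple with value $b$ lies in $\mathbb R$, then $(b_{v_i})_i\in\mathbb R_c$ for all $c$, so $b$ is a solution. It remains to show that $\mathbb R$ is reversible.

By (M1) all projections of $\mathbb R$ to one coordinate are $M$, as the components other than $v_i$ of $b^{c,i}$ are free. The projection of $\mathbb R$ to two coordinates is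

* equality, if they are the same coordinate;
* $M^2$, if they belong to different constraints;
* $\{(b,b'):(b_{v_i},b'_{v_j})\in\pi_{i,j}(\mathbb R_c)\}$, if they are $(c,i)$ and $(c,j)$ with $i\ne j$.

Consider a composition $\{(b,b'):(b_u,b'_v)\in P\}\circ\{(b',b''):(b'_{v'},b''_w)\in P'\}$ where $P,P'$ are subdirect. If $v\ne v'$, the components $b'_v$ and $b'_{v'}$ can be chosen independently, and by subdirectness suitable values exist; so the composition is $M^2$. If $v=v'$, it is $\{(b,b''):(b_u,b''_w)\in P\circ P'\}$. Composing any of these subdirect relations with $M^2$, on either side, gives $M^2$. So every $\mathbb P_p$ is equality, $M^2$, or $\{(b,b'):(b_v,b'_w)\in P_q\}$ for a pattern $q$ from $v$ to $w$. The first two are equivalence relations. In the last case, if $v\ne w$, then $\mathbb P_p\circ\mathbb P_p=M^2$ by the above. If $v=w$, then by (M2) and Lemma 2 some $P_q^k$ is an equivalence relation on $A_v$, and $\mathbb P_p^k$ is its pullback along $b\mapsto b_v$, again an equivalence relation. So in all cases some power of $\mathbb P_p$ is an equivalence relation, and Lemma 2, (iii)⇒(i), shows that $\mathbb R$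 is reversible.

**(6)⇒(2).** This is the one-variable instance of Section 5. Given a reversible $\mathbb R\le\mathbb A^n$, take one variable $x$ with domain $\pi_1(\mathbb R)$ and the single constraint $\mathbb R(x,\dots,x)$. The relations $P_q$ are the $\mathbb P_p$, so (M1) and (M2) hold by reversibility. A solution is a constant tuple of $\mathbb R$.

**(2)⇒(1).** We turn the automorphisms of a subquotient into a reversible relation. Let $\mathbb B=\mathbb C/\theta$ with $\mathbb C\le\mathbb A$, let $\mathrm{Aut}(\mathbb B)=\{\sigma_0=\mathrm{id},\sigma_1,\dots,\sigma_m\}$, and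
$$\mathbb R=\{(c_0,\dots,c_m)\in C^{m+1}:\ c_i/\theta=\sigma_i(c_0/\theta)\ \text{for all }i\}.$$
This is a nonempty subuniverse of $\mathbb A^{m+1}$, as the $\sigma_i$ are automorphisms of $\mathbb C/\theta$, and all its projections to one coordinate are $C$. Here $\pi_{i,i}(\mathbb R)$ is equality on $C$, and for $i\ne j$
$$\pi_{i,j}(\mathbb R)=\{(c,c')\in C^2:\ c'/\theta=\sigma_j\sigma_i^{-1}(c/\theta)\},$$
because representatives in the classes are chosen freely. So each $\mathbb P_p$ is either equality on $C$, or $\{(c,c')\in C^2:c'/\theta=\sigma(c/\theta)\}$ for some $\sigma\in\mathrm{Aut}(\mathbb B)$. Let $B+\mathbb P_p=B$; then $B\subseteq C$. In the first case $B-\mathbb P_p=B$ trivially. In the second case $B$, being an image under $\mathbb P_p$, is a union of $\theta$-classes, and $\sigma$ maps the set of these classes onto itself; so $\sigma^{-1}$ does too, and $B-\mathbb P_p=B$. Thus $\mathbb R$ is reversible. By (2) it contains a constant tuple $(c,\dots,c)$, and then $\sigma_i(c/\theta)=c/\theta$ for all $i$: the element $c/\theta$ is fixed by $\mathrm{Aut}(\mathbb B)$. $\blacksquare$
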